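\title{Graphs of bounded treewidth and degree can be drawn\\ with boundedly many edge lengths}

\begin{abstract}
The distance number of a graph is the least number of distinct edge lengths in a straight-line drawing in the plane in which the vertices are distinct points and no edge passes through a vertex; edges may cross. We prove a conjecture stated by Bakhajian and Feldheim: the distance number of a graph of treewidth at most $k$ and maximum degree at most $\ell$ is bounded in terms of $k$ and $\ell$ alone. The first bound is $3750(k+1)^2\ell^3$, and a refinement gives $k\ell^2e^{O(\sqrt{\log(2k\ell)})}$. The vertices are partitioned into bags of bounded size arranged along a tree, and the bags are drawn as the images of one fixed point set under a free semigroup of isometries of the plane. Lower bounds show that neither hypothesis can be dropped and that the best exponent of $k$ tends to $1$ as $\ell\to\infty$.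
\end{abstract}

\section{Introduction}

Graphs are simple, and finite unless said otherwise; the plane is identified with $\mathbb{C}$; logarithms are natural. Given a graph $G=(V,E)$ and a map $\psi\colon V\to\mathbb{C}$, draw each edge $uv$ as the open segment between $\psi(u)$ and $\psi(v)$, and call $|\psi(u)-\psi(v)|$ its \emph{length}. The map $\psi$ is a \emph{drawing} of $G$ if it is injective and no open segment of an edge contains the image of a vertex. Edges may cross. The same definition applies to countable graphs. The \emph{distance number} $\mathrm{dn}(G)$ is the least number of distinct edge lengths in a drawing of $G$.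

The distance number measures how far the adjacencies of $G$ can be realized by a few repeated distances. Injectivity is what makes this a real constraint: if vertices could coincide, every bipartite graph would fold onto one unit segment. For a complete graph, $\mathrm{dn}(K_n)$ is the least number of distinct distances among $n$ points with no three on a line. The restriction of a drawing to a subgraph is a drawing, so $\mathrm{dn}$ does not increase on passing to subgraphs.

Which graphs have bounded distance number? We shall see that forests need one length, so it is natural to look at tree-like graphs. A \emph{tree-decomposition} of $G$ is a tree $T$ with sets $B_t\subseteq V$ $(t\in T)$ such that each edge of $G$ has both ends in some $B_t$ and, for each vertex $v$, the nodes $t$ with $v\in B_t$ form a nonempty subtree of $T$. Its \emph{width} is $\max_t|B_t|-1$, and the \emph{treewidth} of $G$ is the least width of a tree-decomposition. Treewidth does not increase on passing to subgraphs, it is at most $n-1$ for a graph on $n$ vertices, and it is at most $1$ exactly for forests.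

Carmi, Dujmovi\'c, Morin and Wood~\cite{CDMW} proved that the distance number of an $n$-vertex graph of maximum degree $\Delta$ and treewidth $k$ is at most $\log n$ times a polynomial in $\Delta$ and $k$. They also showed that graphs of maximum degree $5$ can have arbitrarily large distance number and that graphs of treewidth $2$ can have polynomial distance number, so neither parameter suffices alone. Every outerplanar graph (these have treewidth at most $2$) has distance number at most $13$; see~\cite{BF}. The question is whether the factor $\log n$ is needed. Let $\mathrm{dn}(k,\ell)$ be the supremum of $\mathrm{dn}(G)$ over all graphs $G$ of treewidth at most $k$ and maximum degree at most $\ell$. Bakhajian and Feldheim~\cite{BF} state the conjecture that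
\[
\mathrm{dn}(k,\ell)<\infty\qquad\text{for all } k,\ell\in\mathbb{N}.
\]
If $k=0$ or $\ell=0$ there are no edges, so we assume $k,\ell\ge1$ throughout. The conjecture is true.

\begin{theorem}\label{thm:main}
Put $m=24(k+1)\ell$ and $d=6\ell-1$. Then
\[
\mathrm{dn}(k,\ell)\le \tfrac12 m(m-1)+d\,m^2<3750\,(k+1)^2\ell^3 .
\]
Moreover, there are one countable graph $U$ and one drawing of $U$ with at most $\frac12m(m-1)+dm^2$ edge lengths such that every graph of treewidth at most $k$ and maximum degree at most $\ell$ is isomorphic to a subgraph of $U$, and is therefore drawn by a restriction of this drawing.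
\end{theorem}

\begin{theorem}\label{thm:better}
For every integer $D\ge2$,
\[
\mathrm{dn}(k,\ell)\le 6\ell\cdot 576^{D}\,\bigl(48D(k+1)\ell\bigr)^{1+\frac1{D-1}}.
\]
Taking $D=1+\lceil\sqrt{\log(2k\ell)}\,\rceil$ gives $\mathrm{dn}(k,\ell)\le k\,\ell^2e^{O(\sqrt{\log(2k\ell)})}$.
\end{theorem}

\begin{theorem}\label{thm:lower}
\mbox{}
\begin{enumerate}
\item[(i)] Every forest has distance number at most $1$. So for $k=1$ no bound on the degree is needed.
\item[(ii)] For $k\ge2$ we have $\mathrm{dn}(k,\ell)\ge\sqrt{\ell/2}$. So for $k\ge2$ the bound on the degree cannot be dropped.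
\item[(iii)] For every $\ell\ge9$ there is $c_\ell>0$ such that $\mathrm{dn}(k,\ell)\ge c_\ell\,k^{\frac{\ell-8}{\ell+8}}/\log k$ for all $k\ge3$. So for fixed $\ell\ge9$ the bound on the treewidth cannot be dropped. Together with Theorem~\ref{thm:better}, for fixed $\ell\ge 9$ and $k\to\infty$,
\[
k^{\,1-\frac{16}{\ell+8}-o(1)}\le\mathrm{dn}(k,\ell)\le k^{\,1+o(1)},
\]
so the best exponent of $k$ tends to $1$ as $\ell\to\infty$.
\end{enumerate}
\end{theorem}

Parts (i) and (ii) of Theorem~\ref{thm:lower} are proved first, in Section~\ref{sec:first}, because they locate the difficulty. Section~\ref{sec:example} shows the construction on a binary tree of segments. Section~\ref{sec:partition} reduces the general graph to a tree of bounded bags, and Section~\ref{sec:universal} draws all such trees at once, which proves Theorem~\ref{thm:main}. Section~\ref{sec:points} proves Theorem~\ref{thm:better} and Section~\ref{sec:lower} proves Theorem~\ref{thm:lower}(iii).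

\section{Forests and $K_{2,\ell}$}\label{sec:first}

In a tree, an edge of prescribed length can still point in any direction, and a random choice of directions avoids every coincidence.

\begin{proof}[Proof of Theorem~\ref{thm:lower}(i)]
A forest is a subgraph of a tree, so it suffices to draw a rooted tree. Choose independent uniformly random unit vectors $u_e$, one for each edge $e$. Place the root at $0$ and each child $y$ of a vertex $x$ at $\psi(y)=\psi(x)+u_{xy}$. All edges have length $1$.

For distinct vertices $x,z$, the difference $\psi(z)-\psi(x)$ is a signed sum of the $u_e$ over the nonempty path from $x$ to $z$. Given all terms but one, at most one value of the remaining term makes the sum vanish, so the sum is almost surely nonzero. Now let $e=xy$ be an edge, $y$ the child, and let $z$ be a third vertex. If $z$ is not a descendant of $y$, put $\delta=\psi(z)-\psi(x)$; otherwise put $\delta=\psi(z)-\psi(y)$. In both cases the path defining $\delta$ avoids $e$, so $\delta$ is independent of $u_e$, and $\delta\ne0$ almost surely. The images of $x,y,z$ are collinear only if $u_e=\pm\delta/|\delta|$, an event of probability $0$. There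 are finitely many events to avoid, so almost surely $\psi$ is a drawing.
\end{proof}

A vertex with two neighbors already placed has no such freedom.

\begin{proof}[Proof of Theorem~\ref{thm:lower}(ii)]
For $\ell=1$ a single edge has distance number $1\ge\sqrt{1/2}$. Let $\ell\ge2$ and let $K_{2,\ell}$ have parts $\{a,a'\}$ and $\{v_1,\dots,v_\ell\}$. Its maximum degree is $\ell$, and the sets $\{a,a',v_j\}$ placed along a path form a tree-decomposition of width $2$. In a drawing with $s$ lengths, each $v_j$ lies on one of $s$ circles about $\psi(a)$ and on one of $s$ circles about $\psi(a')$. Two circles with different centers meet in at most $2$ points, and the $\psi(v_j)$ are distinct, so $\ell\le2s^2$.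
\end{proof}

A graph of bounded treewidth and degree is a tree whose nodes have been thickened to sets of bounded size (Section~\ref{sec:partition}), and part (i) suggests that boundedly many lengths should suffice. Part (ii) shows why the proof of (i) does not extend: once $s$ lengths are fixed, a vertex adjacent to two vertices of the previous level has at most $2s^2$ possible positions. Only finitely many continuous parameters remain, while the number of coincidences to be avoided grows with the graph. Generic values of finitely many parameters do avoid countably many coincidences, provided that none of them holds identically in the parameters. The task is to find a construction with no such identity.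

\section{A binary tree of segments}\label{sec:example}

The smallest case in which all this is visible is the following infinite graph. Replace each node of the infinite rooted binary tree by two adjacent vertices, a \emph{bag}, and join the bags of a parent and a child by all four edges. The nodes are the finite words $w$ over $\{1,2\}$, the children of $w$ being $w1$ and $w2$.

To keep the number of lengths bounded, draw every bag as a congruent copy of $P=\{0,1\}$, and make every parent--child pair of bags congruent to one of two fixed pairs. Fix $\omega$ with $|\omega|=1$ and $b_1,b_2\in\mathbb{C}$, let $\varphi_i(z)=\omega z+b_i$, and for $w=w_1\cdots w_r$ let $\varphi_w=\varphi_{w_1}\circ\dots\circ\varphi_{w_r}$. Draw the bag of $w$ as $\varphi_w(P)$; see Figure~\ref{fig:tree}. Since $\varphi_{wi}=\varphi_w\circ\varphi_i$, the pair $\bigl(\varphi_w(P),\varphi_{wi}(P)\bigr)$ is the image of the pair $\bigl(P,\varphi_i(P)\bigr)$ under the isometry $\varphi_w$. So at most nine lengths occur: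
\[
1,\qquad |b_i|,\quad |b_i+\omega|,\quad |b_i-1|,\quad |b_i+\omega-1|\qquad(i=1,2).
\]
The order of composition matters: the distance from $z$ to $\varphi_i(z)$ is $|(\omega-1)z+b_i|$, which depends on $z$, so appending the new map on the left would not work.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\foreach \w/\xa/\ya/\xb/\yb in {e/0/0/1/0, 1/2.5/-2/3.1/-1.2, 2/-2/1.5/-1.4/2.3,
  11/5.6/-1.2/5.32/-0.24, 12/0.1/-2.7/-0.18/-1.74,
  21/1.1/2.3/0.82/3.26, 22/-4.4/0.8/-4.68/1.76}
  {\coordinate (a\w) at (\xa,\ya); \coordinate (b\w) at (\xb,\yb);}
\foreach \pa/\ch in {e/1, 1/11, 2/21}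
  \foreach \m in {a,b} \foreach \n in {a,b} \draw[gray] (\m\pa)--(\n\ch);
\foreach \pa/\ch in {e/2, 1/12, 2/22}
  \foreach \m in {a,b} \foreach \n in {a,b} \draw[gray,dashed] (\m\pa)--(\n\ch);
\foreach \w in {e,1,2,11,12,21,22}
  {\draw[very thick] (a\w)--(b\w); \fill (a\w) circle (2pt); \fill (b\w) circle (2pt);}
\node[above right] at (be) {$\emptyset$}; \node[below right] at (a1) {$1$};
\node[above left] at (b2) {$2$}; \node[right] at (a11) {$11$};
\node[left] at (a12) {$12$}; \node[right] at (a21) {$21$};
\node[left] at (a22) {$22$};
\end{tikzpicture}
\caption{The binary tree of segments to depth $2$, with $\omega=(3+4i)/5$, $b_1=2.5-2i$, $b_2=-2+1.5i$. The thick unit segment labeled $w$ is the image of $\{0,1\}$ under the composition of the maps $z\mapsto\omega z+b_j$ along the word $w$; it turns by $\arg\omega$ at each level. The three solid four-edge configurations are congruent, and so are the three dashed ones, so at most nine lengths occur.}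
\label{fig:tree}
\end{figure}

\paragraph{Distinct vertices.} The points $\varphi_w(0)$ up to depth $2$ are
\[
0;\qquad b_1,\ b_2;\qquad b_1+\omega b_1,\quad b_1+\omega b_2,\quad b_2+\omega b_1,\quad b_2+\omega b_2 .
\]
With translations, $\omega=1$, the bags of $12$ and $21$ coincide; at depth $r$ there are $2^r$ words but at most $r+1$ translations. With a rotation these two bags are separated by $(1-\omega)(b_1-b_2)$. In general $\varphi_w(0)=\sum_j b_{w_j}\omega^{j-1}$ is a linear form in $(b_1,b_2)$, in which the coefficient of $b_i$ is the sum of $\omega^{j-1}$ over the positions $j$ of the letter $i$. If two words give the same form, then $\omega$ is a root of polynomials with coefficients in $\{-1,0,1\}$, and at least one of them is nonzero unless the words are equal. So we need an $\omega$ that is not a root of any such polynomial.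

This excludes roots of unity: if $\omega^q=1\neq\omega$ then the $q$-fold composition of $\varphi_1$ is the identity. It excludes more. Let $|\omega|=1$ and $y=\omega+\omega^{-1}=(1-\sqrt{13})/2\in(-2,2)$. Then $y^2-y-3=0$, that is, $1-\omega-\omega^2-\omega^3+\omega^4=0$, and
\[
\varphi_{12221}(0)-\varphi_{21112}(0)=(1-\omega-\omega^2-\omega^3+\omega^4)(b_1-b_2)=0 .
\]
This $\omega$ is not a root of unity, since the conjugate $(1+\sqrt{13})/2$ of $y$ exceeds $2$.

\paragraph{No vertex on an edge.} Take the edge from $0$ to $\varphi_1(0)=b_1$. The vertex $\varphi_{12}(0)=b_1+\omega b_2$ is on its line only if $b_1=0$ or $\omega b_2/b_1$ is real, a null set of parameters. For $\varphi_{11}(0)=(1+\omega)b_1$ the parameters do not help, but $1+\omega$ is not real when $\omega\ne\pm1$. One might hope that no three vertices are collinear. This is false for every $\omega$ and all $b_1,b_2$: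
\[
\varphi_{121}(0)-\varphi_{222}(0)=(1+\omega^2)(b_1-b_2)=(\omega+\bar\omega)\bigl(\varphi_{212}(0)-\varphi_{222}(0)\bigr),
\]
and $\omega+\bar\omega$ is real. This triple is harmless because no two of its vertices are adjacent. The proof must therefore use adjacency: we shall show that such an identity forces the three words to have equal length, whereas adjacent vertices in different bags have words of different lengths.

\section{Tree-partitions}\label{sec:partition}

In a tree-decomposition a vertex may lie in many sets $B_t$, but a drawing gives each vertex one position. We therefore need disjoint bags. A \emph{rooted tree-partition} of $G$ is a rooted tree $T$ with a partition $(V_t)_{t\in T}$ of $V(G)$ into \emph{bags} such that every edge of $G$ has both ends in one bag, or one end in the bag of a node and the other in the bag of its parent. Results of the following type are known; we include a full proof.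

\begin{proposition}\label{prop:partition}
Every graph of treewidth at most $k$ and maximum degree at most $\ell$ has a rooted tree-partition in which every bag has size at most $m=24(k+1)\ell$ and every node has at most $d=6\ell-1$ children.
\end{proposition}

Both hypotheses are necessary for a statement of this kind. If bags have size at most $m$ and nodes have at most $d$ children, then degrees are less than $(d+2)m$, and the sets $V_t\cup V_{\mathrm{parent}(t)}$ (with $V_t$ alone at the root) form a tree-decomposition of width less than $2m$.

Put $K=k+1$. Treewidth enters only through balanced separators of size $K$.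

\begin{lemma}\label{lem:sep}
Let $G$ have treewidth at most $k$ and let $S\subseteq V(G)$. There are sets $V_1,V_2$ with $V_1\cup V_2=V(G)$ such that $X=V_1\cap V_2$ has $|X|\le K$, no edge joins $V_1\setminus X$ to $V_2\setminus X$, and $|S\cap(V_i\setminus X)|\le\frac23|S|$ for $i=1,2$.
\end{lemma}

\begin{proof}
Call $|C\cap S|$ the weight of a vertex set $C$, and take a tree-decomposition $(B_t)_{t\in T}$ of width at most $k$. We first find $t$ such that every component of $G-B_t$ has weight at most $|S|/2$. Suppose that for each $t$ some component $C_t$ of $G-B_t$ has weight more than $|S|/2$. The nodes $t'$ with $B_{t'}\cap C_t\neq\emptyset$ form a subtree of $T$, because the subtrees of two adjacent vertices intersect and $C_t$ is connected. This subtree avoids $t$, so it lies in one component of $T-t$; let $t$ point to its neighbor in that component. There are $|T|$ pointers and $|T|-1$ edges, so some adjacent $t,t'$ point to each other. Then all sets $B_{t''}$ meeting $C_t$ have $t''$ on the $t'$-side of the edge $tt'$, and all those meeting $C_{t'}$ have $t''$ on the $t$-side. Every vertex lies in some $B_{t''}$, so $C_t\cap C_{t'}=\emptyset$,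 which is impossible as each contains more than half of $S$.

Let $X=B_t$ for such a $t$, and split the components of $G-X$ into two groups. If some component has weight at least $|S|/3$, it alone is the first group; the weights are at most $|S|/2$ and $2|S|/3$. Otherwise add components to the first group one at a time until its weight first reaches $|S|/3$ or none is left. The first group has weight less than $|S|/3+|S|/3$, and the second has weight at most $2|S|/3$ or is empty. Let $V_i$ be the union of $X$ and group $i$.
\end{proof}

To build the partition from the root down, put a set $S$ in the root bag; its outside neighbors must go into child bags, and so on. The sets grow by a factor $\ell$ at each step, which is where the degree bound enters. The growth is stopped by cutting a large set $S$ with Lemma~\ref{lem:sep} into sets $S_1,S_2$ that are treated separately. Both contain the separator, so $|S_1|+|S_2|\le|S|+2K$, that is,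
\[
(|S_1|-2K)+(|S_2|-2K)\le|S|-2K .
\]
Hence bounds proportional to $|S|-2K$ survive when the two solutions are glued. This explains the bounds $2(|S|-2K)$ and $(|S|-2K)/(2K)$ in (a) and (b) below; the factors are chosen so that the first is at least $|S|$ and the second at least $1$ as soon as $|S|\ge4K$. We cut when $|S|>12K$, so that both pieces keep size above $4K$.

\begin{lemma}\label{lem:partition}
Let $G$ have treewidth at most $k$ and maximum degree at most $\ell$, and let $S\subseteq V(G)$ with $|S|\ge4K$. Then $G$ has a rooted tree-partition such that
\begin{enumerate}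
\item[(a)] the root bag contains $S$ and has size at most $2|S|-4K$;
\item[(b)] the root has at most $|S|/(2K)-1$ children;
\item[(c)] every other bag has size at most $24K\ell-4K$, and every other node has at most $6\ell-1$ children.
\end{enumerate}
\end{lemma}

\begin{proof}
We use induction on the pair $(|V(G)|,|S|)$ in lexicographic order.

\emph{Case $4K\le|S|\le12K$.} The root bag is $S$, and it will have at most one child; (a) and (b) hold since $|S|\ge 4K$. If $V(G)=S$ we are done. Otherwise let $G'=G-S$ and let $N$ be the set of vertices of $G'$ with a neighbor in $S$, so $|N|\le\ell|S|\le12K\ell$. If $|V(G')|<4K$, let $V(G')$ be the bag of the only child; then (c) holds as $4K\le24K\ell-4K$. If $|V(G')|\ge 4K$, choose $S'$ with $N\subseteq S'\subseteq V(G')$ and $|S'|=\max(4K,|N|)\le12K\ell$. As $G'$ has fewer vertices, induction applies to $(G',S')$. Its root bag contains $S'$ and has size at most $24K\ell-4K$, and its root has at most $12K\ell/(2K)-1=6\ell-1$ children. Make this root the only child of a new root with bag $S$. All edges from $S$ to $G'$ end in $N$, which lies in the child bag, so this is a tree-partition, and (c) holds.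

\emph{Case $|S|>12K$.} Take $V_1,V_2,X$ from Lemma~\ref{lem:sep} and put $S_i=(S\cap V_i)\cup X$ and $\sigma_i=|S\cap(V_i\setminus X)|\le\frac23|S|$. Then $|S_i|=\sigma_i+|X|$ and $|S|=\sigma_1+\sigma_2+|S\cap X|$. Consequently
\begin{gather*}
|S_i|\le\tfrac23|S|+K<|S|,\qquad |S_1|\ge|S|-\sigma_2\ge\tfrac13|S|>4K,\qquad |S_2|\ge|S|-\sigma_1>4K,\\
|S_1|+|S_2|=\sigma_1+\sigma_2+2|X|\le|S|+2K .
\end{gather*}
Since $|V_i|\le|V(G)|$ and $4K<|S_i|<|S|$, induction applies to $(G[V_i],S_i)$ and gives root bags $R_i\supseteq S_i\supseteq X$. Identify the two roots and give the new root the bag $R_1\cup R_2\supseteq S$. The other bags avoid $X$, so each lies in $V_1\setminus V_2$ or in $V_2\setminus V_1$, and the bags partition $V(G)$. Every edge lies in $G[V_1]$ or $G[V_2]$, so this is a tree-partition. The root bag has size at most $2(|S|+2K)-8K=2|S|-4K$, and the root has at most $\frac{|S|+2K}{2K}-2=\frac{|S|}{2K}-1$ children. Property (c) is inherited.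
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:partition}]
If $|V(G)|<4K$, use one bag. Otherwise apply Lemma~\ref{lem:partition} to any $S$ with $|S|=4K$: the root bag has size $4K\le m$ and the root has at most one child, and (c) covers the other nodes.
\end{proof}

\section{The universal drawing}\label{sec:universal}

\subsection*{The rotation}

Section~\ref{sec:example} asks for a unit complex number that is not a root of any nonzero polynomial with coefficients in $\{-1,0,1\}$. A transcendental one would do in this section. We choose one with rational coordinates, because Section~\ref{sec:points} needs a rotation that nearly preserves the lattice $\mathbb{Z}[i]$. From now on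
\[
\omega=\frac{3+4i}{5}.
\]

\begin{lemma}\label{lem:omega}
We have $|\omega|=1$, and no nonzero polynomial with coefficients in $\{-1,0,1\}$ vanishes at $\omega$. In particular $\omega^r\ne\omega^{r'}$ for integers $r\ne r'$, $r,r'\geq 0$.
\end{lemma}

\begin{proof}
Since $\omega\bar\omega=1$ and $\omega+\bar\omega=6/5$, the number $\omega$ is a root of $q(z)=5z^2-6z+5$. This quadratic has no real root, so it is irreducible over $\mathbb{Q}$ and divides in $\mathbb{Q}[z]$ every $A\in\mathbb{Z}[z]$ with $A(\omega)=0$. Gauss's lemma says that if a polynomial in $\mathbb{Z}[z]$ whose coefficients have greatest common divisor $1$ divides $A\in\mathbb{Z}[z]$ in $\mathbb{Q}[z]$, then it divides $A$ in $\mathbb{Z}[z]$. So $A=qB$ with $B\in\mathbb{Z}[z]$, and if $A\neq0$ its leading coefficient is divisible by $5$, hence is not $\pm1$. The last claim is the case $A=z^r-z^{r'}$.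
\end{proof}

\subsection*{Generic non-collinearity}

Points $x,y,z\in\mathbb{C}$ lie on a common line (coincidences allowed) if and only if $\operatorname{Im}\bigl((x-y)\overline{(z-y)}\bigr)=0$. For $A,b\in\mathbb{C}^d$ write $A\cdot b=\sum_iA_ib_i$, without conjugation. ``Almost every'' refers to Lebesgue measure on $\mathbb{C}^d=\mathbb{R}^{2d}$. We use that the zero set of a nonzero real polynomial is null and that a countable union of null sets is null.

\begin{lemma}\label{lem:generic}
Let $A,C\in\mathbb{C}^d$ and $\alpha,\gamma\in\mathbb{C}$, and put $\xi(b)=\alpha+A\cdot b$ and $\zeta(b)=\gamma+C\cdot b$. Then $\operatorname{Im}\bigl(\xi(b)\overline{\zeta(b)}\bigr)\ne0$ for almost every $b\in\mathbb{C}^d$ in each of the following cases: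
\begin{enumerate}
\item[(a)] $A$ and $C$ are linearly independent over $\mathbb{C}$;
\item[(b)] $A\ne0$, $C=0$ and $\gamma\neq0$;
\item[(c)] $C\ne0$ and $A=cC$ with $c\notin\mathbb{R}$.
\end{enumerate}
\end{lemma}

\begin{proof}
The function $\Phi=\operatorname{Im}(\xi\bar\zeta)$ is a real polynomial in the real and imaginary parts of $b$, so it suffices to find one $b$ with $\Phi(b)\ne0$. In (a) the map $b\mapsto(\xi,\zeta)$ is onto $\mathbb{C}^2$, and $\Phi=-1$ where $(\xi,\zeta)=(1,i)$. In (b), $\zeta=\gamma$ is constant and $\xi$ takes every value; $\Phi=|\gamma|^2$ where $\xi=i\gamma$. In (c), $\xi=c\zeta+\kappa$ with $\kappa=\alpha-c\gamma$, so $\Phi=\operatorname{Im}(c)|\zeta|^2+\operatorname{Im}(\kappa\bar\zeta)$. Here $\zeta$ takes every value, and $\Phi\neq0$ when $|\zeta|>|\kappa|/|\operatorname{Im}c|$.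
\end{proof}

\subsection*{The graph $U(P,d)$}

Let $d\ge1$, let $W$ be the set of finite words over $\{1,\dots,d\}$, including the empty word, and write $|w|$ for the length of $w$. Let $P\subset\mathbb{C}$ be a finite nonempty set with no three points on a line. The countable graph $U(P,d)$ has vertex set $W\times P$, and distinct vertices $(w,p)$ and $(w',p')$ are adjacent if $w=w'$ or one of $w,w'$ arises from the other by appending one letter. For $b\in\mathbb{C}^d$ define $\varphi_i(z)=\omega z+b_i$ and $\varphi_w$ as in Section~\ref{sec:example}, and put $\psi_b(w,p)=\varphi_w(p)$. For $w=w_1\cdots w_r$,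
\[
\psi_b(w,p)=\omega^rp+\sum_{j=1}^rb_{w_j}\omega^{j-1}=\omega^{|w|}p+F^w\cdot b,
\qquad F^w_i=\sum_{j:\,w_j=i}\omega^{j-1}.
\]
The vector $F^w\in\mathbb{C}^d$ records how the position of the bag of $w$ depends on $b$. An identical coincidence or collinearity of vertices is a relation among these vectors, and the next lemma restricts such relations.

\begin{lemma}\label{lem:forms}
Let $w,w',w''\in W$.
\begin{enumerate}
\item[(a)] If $F^w=F^{w'}$, then $w=w'$.
\item[(b)] If $F^w-F^{w'}=c\,(F^{w''}-F^{w'})$ with $c\in\mathbb{R}\setminus\{0,1\}$, then $|w|=|w'|=|w''|$.
\end{enumerate}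
\end{lemma}

\begin{proof}
(a) For each $i$ the polynomial $\sum_{j:\,w_j=i}z^{j-1}-\sum_{j:\,w'_j=i}z^{j-1}$ has coefficients in $\{-1,0,1\}$ and vanishes at $\omega$, so it is zero by Lemma~\ref{lem:omega}. Thus each letter occupies the same positions in $w$ and $w'$.

(b) The sum of the coordinates of $F^w$ sees only the length: it is $1+\omega+\dots+\omega^{r-1}=(\omega^r-1)/(\omega-1)$ for $r=|w|$. With $r'=|w'|$ and $r''=|w''|$, summing coordinates in the hypothesis gives
\[
\omega^r-\omega^{r'}=c\,(\omega^{r''}-\omega^{r'}).
\]
Suppose $\omega^{r'}\ne\omega^{r''}$. As $c$ is real, $\omega^r$ lies on the line through these two points of the unit circle, which meets the circle nowhere else. So $\omega^r=\omega^{r'}$, forcing $c=0$, or $\omega^r=\omega^{r''}$, forcing $c=1$; both are excluded. Hence $\omega^{r'}=\omega^{r''}$, then $\omega^r=\omega^{r'}$, and $r=r'=r''$ by Lemma~\ref{lem:omega}.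
\end{proof}

By (a), for almost every $b$ the points $\varphi_w(0)=F^w\cdot b$ are distinct, so $\varphi_1,\dots,\varphi_d$ generate a free semigroup; this is what makes room for $d^r$ bags at depth $r$. Write $P-P=\{p-p'\}$ and $P-\omega P=\{p-\omega p'\}$, with $p,p'$ ranging over $P$.

\begin{proposition}\label{prop:universal}
For almost every $b\in\mathbb{C}^d$, the map $\psi_b$ is a drawing of $U(P,d)$. Its edge lengths lie in
\[
\{|p-p'|:p\ne p'\in P\}\ \cup\ \{|p-\omega p'-b_i|:p,p'\in P,\ 1\le i\le d\},
\]
so there are at most $\frac12(|P-P|-1)+d\,|P-\omega P|$ of them.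
\end{proposition}

\begin{proof}
\emph{Lengths.} For $|w|=r$ we have $\psi_b(w,p)-\psi_b(w,p')=\omega^r(p-p')$ and $\psi_b(w,p)-\psi_b(wi,p')=\omega^r(p-\omega p'-b_i)$, and $|\omega^r|=1$. The nonzero elements of $P-P$ come in pairs $\pm\delta$, which gives at most $\frac12(|P-P|-1)$ lengths of the first kind; for each $i$ there are at most $|P-\omega P|$ of the second.

\emph{Distinct images.} Let $(w,p)\ne(w',p')$. If $w=w'$, the images differ by $\omega^{|w|}(p-p')\ne0$. If $w\ne w'$, they differ by a constant plus $(F^w-F^{w'})\cdot b$, which is nonconstant by Lemma~\ref{lem:forms}(a) and so vanishes on a null set.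

\emph{No vertex on an edge.} Let $x,y,z$ be the images of three distinct vertices $(w,p)$, $(w',p')$, $(w'',p'')$, two of which are adjacent. We show that $x,y,z$ are not collinear for almost every $b$; the claim is symmetric, so we may name the vertices in any order. Write $x-y=\alpha+A\cdot b$ and $z-y=\gamma+C\cdot b$ with $A=F^w-F^{w'}$ and $C=F^{w''}-F^{w'}$.

If $w=w'=w''$, then $x,y,z$ are the images of three distinct points of $P$ under an isometry and are never collinear. This is the only use of the hypothesis on $P$, and it is needed, since each bag spans a complete graph.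

If exactly two of the words are equal, say $w'=w''\ne w$, then $C=0$, $\gamma=\omega^{|w'|}(p''-p')\ne0$, and $A\neq0$ by Lemma~\ref{lem:forms}(a). Lemma~\ref{lem:generic}(b) applies.

If the words are pairwise distinct, then $A$, $C$ and $A-C=F^w-F^{w''}$ are nonzero by Lemma~\ref{lem:forms}(a). If $A,C$ are independent, Lemma~\ref{lem:generic}(a) applies. Otherwise $A=cC$ with $c\ne0,1$. The two adjacent vertices have different words, whose lengths therefore differ by one, so $c\notin\mathbb{R}$ by Lemma~\ref{lem:forms}(b), and Lemma~\ref{lem:generic}(c) applies.

There are countably many pairs and triples, so almost every $b$ satisfies all conditions.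
\end{proof}

The two halves now fit together.

\begin{corollary}\label{cor:embed}
Let $m=24(k+1)\ell$ and $d=6\ell-1$, and let $P$ have at least $m$ points, no three on a line. Then every graph $G$ of treewidth at most $k$ and maximum degree at most $\ell$ is isomorphic to a subgraph of $U(P,d)$, and $\mathrm{dn}(k,\ell)\le\frac12(|P-P|-1)+d\,|P-\omega P|$.
\end{corollary}

\begin{proof}
Take the tree-partition of Proposition~\ref{prop:partition}. Assign the empty word to the root, and distinct words $wi$ to the at most $d$ children of a node with word $w$; distinct nodes receive distinct words. Map the bag of the node with word $w$ injectively into $\{w\}\times P$. Each edge of $G$ lies within a bag or between the bags of some $w$ and $wi$, so it is mapped to an edge of $U(P,d)$. Restrict a drawing given by Proposition~\ref{prop:universal}.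
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $P$ be any set of $m$ points with no three on a line, let $U=U(P,d)$, and fix one drawing $\psi_b$ from Proposition~\ref{prop:universal}. Since $|P-P|\le m(m-1)+1$ and $|P-\omega P|\le m^2$, it has at most $\frac12m(m-1)+dm^2$ lengths, and Corollary~\ref{cor:embed} embeds every graph in question in $U$. Finally $\frac12m(m-1)+dm^2<(d+1)m^2=6\cdot24^2(k+1)^2\ell^3<3750(k+1)^2\ell^3$.
\end{proof}

\section{Point sets with few differences}\label{sec:points}

The factor $m^2$ in Theorem~\ref{thm:main} comes from the trivial bound on $|P-\omega P|$. Always $|P-\omega P|\ge|P|\ge m$, so the bound of Corollary~\ref{cor:embed} is never below $dm$, which is of order $k\ell^2$. To approach this we need sets $P$ with no three collinear points for which $|P-\omega P|$ is almost linear in $|P|$.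

A square piece of $\mathbb{Z}[i]$ has few differences, because $5\omega\in\mathbb{Z}[i]$ confines $5(P-\omega P)$ to a box of $\mathbb{Z}[i]$ of comparable size; but it has many collinear triples. A subset of a sphere has none, since a line meets a sphere in at most two points, and in a box of side $N$ in $\mathbb{Z}[i]^D$ some sphere contains a fraction of order $1/(DN^2)$ of the $N^{2D}$ points, a small loss when $D$ is large. It remains to return to the plane. The projection must commute with multiplication by $\omega$, so we take it complex-linear.

\begin{lemma}\label{lem:points}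
Let $D\ge2$, $m\ge1$ and $N\geq 1$ be integers with $N^{2D-2}\ge2Dm$. There is a set $P\subset\mathbb{C}$ with $|P|\ge m$, no three points on a line, $|P-\omega P|\le(12N)^{2D}$ and $|P-P|\le(2N)^{2D}$.
\end{lemma}

\begin{proof}
Consider the $N^{2D}$ vectors $u=(x_s+iy_s)_{1\le s\le D}$ with integers $0\le x_s,y_s\le N-1$. The integer $\sum_s(x_s^2+y_s^2)$ takes at most $2D(N-1)^2+1\le2DN^2$ values, so it is constant on a set $Q$ of at least $N^{2D-2}/(2D)\ge m$ vectors. As $Q$ lies on a sphere in $\mathbb{C}^D=\mathbb{R}^{2D}$, no three of its points lie on a real line.

For $\lambda\in\mathbb{C}^D$ let $\pi(u)=u\cdot\lambda$. For distinct $u,v\in Q$, the form $(u-v)\cdot\lambda$ vanishes on a null set of $\lambda$. For distinct $u,v,t\in Q$, apply Lemma~\ref{lem:generic} in the variable $\lambda$ with $A=t-u$, $C=v-u\neq0$ and $\alpha=\gamma=0$. Either $A,C$ are independent over $\mathbb{C}$, which is case (a), or $A=cC$, and then $c\notin\mathbb{R}$ because $u,v,t$ are not on a real line, which is case (c). So for almost every $\lambda$ the map $\pi$ is injective on $Q$ and $P=\pi(Q)$ has no three collinear points. Fix such a $\lambda$.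

For $u,u'\in Q$ we have $5\bigl(\pi(u)-\omega\pi(u')\bigr)=\sum_s\bigl(5u_s-(3+4i)u'_s\bigr)\lambda_s$. With $u_s=x+iy$ and $u'_s=x'+iy'$, the coefficient of $\lambda_s$ is
\[
(5x-3x'+4y')+i\,(5y-4x'-3y').
\]
The real part is an integer in $[-3(N-1),9(N-1)]$ and the imaginary part an integer in $[-7(N-1),5(N-1)]$, so each takes at most $12N$ values, and $|P-\omega P|\le(12N)^{2D}$. The real and imaginary parts of $u_s-u'_s$ are integers in $[-(N-1),N-1]$, so $|P-P|\le(2N)^{2D}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:better}]
Let $m=24(k+1)\ell$, $d=6\ell-1$ and $N=\lceil(2Dm)^{1/(2D-2)}\rceil\le2(2Dm)^{1/(2D-2)}$. Corollary~\ref{cor:embed} with the set $P$ of Lemma~\ref{lem:points} gives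
\[
\mathrm{dn}(k,\ell)\le\tfrac12(2N)^{2D}+d(12N)^{2D}\le6\ell\,(12N)^{2D}\le6\ell\cdot24^{2D}(2Dm)^{D/(D-1)},
\]
which is the first claim, as $24^2=576$ and $2Dm=48D(k+1)\ell$.

Increasing $D$ improves the exponent and costs the factor $576^D$; we balance the two. Let $L=\log(2k\ell)\ge\log2$ and $D=1+\lceil\sqrt L\,\rceil$, so $\sqrt L\le D-1$ and $2\le D\le2+\sqrt L$. Since $(k+1)\ell\le2k\ell=e^L$, we have $\bigl((k+1)\ell\bigr)^{1/(D-1)}\le e^{\sqrt L}$, and $(48D)^{1+1/(D-1)}\le(48D)^2$. Therefore
\[
\mathrm{dn}(k,\ell)\le12\,k\ell^2\cdot576^{\,2+\sqrt L}\,\bigl(48(2+\sqrt L)\bigr)^2e^{\sqrt L}=k\ell^2e^{O(\sqrt L)},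
\]
where constants are absorbed because $\sqrt L$ is bounded below.
\end{proof}

\section{A lower bound in terms of the treewidth}\label{sec:lower}

An $n$-vertex graph has treewidth at most $n-1$, so it suffices to find graphs of degree at most $\ell$ whose distance number is a power of $n$. We count. Fix integers $n\ge4$ and $s\geq1$, and let $[n]=\{1,\dots,n\}$. An \emph{$s$-distance graph} is a graph on $[n]$ of the form
\[
H=\bigl\{uv:\ |x_u-x_v|^2\in\{t_1,\dots,t_s\}\bigr\}
\]
for distinct points $x_1,\dots,x_n\in\mathbb{R}^2$ and numbers $t_1,\dots,t_s>0$, not necessarily distinct. A graph on $[n]$ with distance number at most $s$ is a subgraph of an $s$-distance graph: take the points of a drawing and its squared lengths, padded to $s$ positive numbers. There are few $s$-distance graphs and they have few edges, so for small $s$ they cannot contain all graphs of degree at most $\ell$.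

The $s$-distance graphs are patterns of zeros of a family of polynomials, and we count them by the argument of R\'onyai, Babai and Ganapathy~\cite{RBG}. We use two standard facts: the real polynomials of degree at most $a$ in $\nu$ variables form a space of dimension $\binom{a+\nu}{\nu}$, and $\binom{a}{b}\le(ea/b)^b$ for $a\geq 0$, $b\ge1$.

\begin{lemma}\label{lem:count}
The number $Z$ of $s$-distance graphs on $[n]$ is at most $(esn)^{2n+s}$.
\end{lemma}

\begin{proof}
The $\binom n2$ polynomials $f_{uv}=\prod_{i=1}^s\bigl(|x_u-x_v|^2-t_i\bigr)$ have degree $2s$ in $\nu=2n+s$ real variables. Let $H_1,\dots,H_Z$ be the $s$-distance graphs and let $H_h$ be realized at $\eta_h\in\mathbb{R}^\nu$, so that $f_{uv}(\eta_h)=0$ exactly when $uv\in H_h$. Put $g_j=\prod_{uv\notin H_j}f_{uv}$. Then $g_j(\eta_h)\ne0$ if and only if $H_h\subseteq H_j$. Suppose $\sum_ja_jg_j=0$ with not all $a_j$ zero, and among the indices with $a_h\ne0$ choose $h$ with $H_h$ maximal under inclusion. At $\eta_h$ all terms but $a_hg_h(\eta_h)\neq0$ vanish, a contradiction. So the $g_j$ are linearly independent, of degree at most $2s\binom n2=sn(n-1)$, and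
\[
Z\le\binom{sn(n-1)+\nu}{\nu}\le\Bigl(e\Bigl(\frac{sn(n-1)}{\nu}+1\Bigr)\Bigr)^\nu\le(esn)^\nu,
\]
because $\nu\ge2n$ and $s(n-1)/2+1\le sn$.
\end{proof}

For the number of edges we use the theorem of Guth and Katz~\cite{GK}: there is an absolute constant $C$ such that any $n\geq 2$ points in the plane determine at most $Cn^3\log n$ quadruples $(p_1,p_2,p_3,p_4)$ with $|p_1-p_2|=|p_3-p_4|\ne0$.

\begin{lemma}\label{lem:edges}
An $s$-distance graph on $[n]$ has at most $\frac12\sqrt{Csn^3\log n}$ edges.
\end{lemma}

\begin{proof}
Let the graph have $E$ edges, with $E_1,\dots,E_{s'}$ of the $s'\le s$ distinct positive lengths. The $j$th length is realized by $2E_j$ ordered pairs of points, so by the Cauchy--Schwarz inequality $Cn^3\log n\ge\sum_j(2E_j)^2\ge4E^2/s$.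
\end{proof}

\begin{proposition}\label{prop:lower}
For every $\ell\ge9$ there is $c'_\ell>0$ such that for every even $n\ge4$ some graph on $[n]$ of maximum degree at most $\ell$ has distance number at least $c'_\ell\,n^{\frac{\ell-8}{\ell+8}}(\log n)^{-\frac{\ell}{\ell+8}}$.
\end{proposition}

\begin{proof}
Let $s\ge1$ be the largest distance number of a graph on $[n]$ of maximum degree at most $\ell$. The ratio of $n/\log n$ to $n^{\frac{\ell-8}{\ell+8}}(\log n)^{-\frac{\ell}{\ell+8}}$ is $(n^2/\log n)^{8/(\ell+8)}\ge1$, so if $s>n/\log n$ the claim holds with any $c'_\ell\le1$. Assume $s\le n/\log n$.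

Unions of perfect matchings supply many graphs of bounded degree. By $n!\ge(n/e)^n$ and $2^{n/2}(n/2)!\le n^{n/2}$, the number of perfect matchings of $K_n$ is
\[
M=\frac{n!}{2^{n/2}(n/2)!}\ge n^{n/2}e^{-n}.
\]
The union of an $\ell$-tuple of perfect matchings has maximum degree at most $\ell$, hence distance number at most $s$, hence lies in an $s$-distance graph. Let $E$ be the largest number of edges of an $s$-distance graph. Such a graph contains at most $\binom{E}{n/2}$ perfect matchings, so
\[
\bigl(n^{n/2}e^{-n}\bigr)^\ell\le M^\ell\le Z\binom{E}{n/2}^{\ell}\le Z\Bigl(\frac{2eE}{n}\Bigr)^{\ell n/2}.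
\]
Taking the power $2/(\ell n)$ and using Lemma~\ref{lem:count},
\[
E\ge\frac{n^2}{2e^3}\,Z^{-2/(\ell n)}\ge\frac{n^2}{2e^3}\,(esn)^{-4/\ell}\,(esn)^{-2s/(\ell n)} .
\]
The assumption on $s$ controls the last factor. As $\log n>1$, we have $s\le n$ and
\[
(esn)^{2s/(\ell n)}\le\exp\Bigl(\frac{2(1+2\log n)}{\ell\log n}\Bigr)\le e^{6/\ell}.
\]
Since $10/\ell<2$, we get $E\ge\frac1{2e^5}\,n^{2-4/\ell}s^{-4/\ell}$. Comparing with Lemma~\ref{lem:edges},
\[
s^{\frac12+\frac4\ell}\ge\frac{1}{e^5\sqrt C}\;n^{\frac12-\frac4\ell}(\log n)^{-\frac12}.
\]
Raising this to the power $2\ell/(\ell+8)$, the reciprocal of $\frac12+\frac4\ell$, gives the claim.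
\end{proof}

The hypothesis $\ell\ge9$ is what makes the exponent $2-4/\ell$ from counting exceed the exponent $3/2$ of Lemma~\ref{lem:edges}; for $\ell\le8$ the last inequality says nothing.

\begin{proof}[Proof of Theorem~\ref{thm:lower}(iii)]
Let $k\ge3$ and let $n$ be the largest even integer with $n\le k+1$; then $n\ge4$ and $n\ge k$. The graph of Proposition~\ref{prop:lower} has treewidth at most $n-1\le k$. Since $1<\log n\le\log(k+1)\le2\log k$, we have $(\log n)^{-\ell/(\ell+8)}\ge1/(2\log k)$, and the bound holds with $c_\ell=c'_\ell/2$. For the two-sided estimate, $\frac{\ell-8}{\ell+8}=1-\frac{16}{\ell+8}$ and $\log k=k^{o(1)}$, while for fixed $\ell$ Theorem~\ref{thm:better} gives $\mathrm{dn}(k,\ell)\le k\,\ell^2e^{O(\sqrt{\log(2k\ell)})}=k^{1+o(1)}$.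
\end{proof}

\begin{thebibliography}{9}

\bibitem{BF}
Ziv Bakhajian and Ohad N. Feldheim,
\emph{Drawing outerplanar graphs using thirteen edge lengths},
arXiv:1907.13104 (2019).

\bibitem{CDMW}
Carmi, Dujmovi\'c, Morin and Wood,
\emph{Distinct distances in graph drawings},
Electron. J. Combin. (2008).

\bibitem{GK}
Guth and Katz,
\emph{On the Erd\H{o}s distinct distances problem in the plane},
Annals of Math. (2015).

\bibitem{RBG}
R\'onyai, Babai and Ganapathy,
J. Amer. Math. Soc. (2001).

\end{thebibliography}
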